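# Finitary affine oriented matroids and pseudoarrangements

## 1. Sign vectors and affine oriented matroids

Throughout, $E$ is an arbitrary, possibly infinite, set.

**Definition (sign vectors).** For $X,Y\in\{+,-,0\}^E$ let $(X\circ Y)(e)=X(e)$ if $X(e)\ne 0$ and $(X\circ Y)(e)=Y(e)$ otherwise. Let $S(X,Y)=\{e: X(e)=-Y(e)\neq 0\}$ and $z(X)=\{e:X(e)=0\}$. Write $Y\le X$ if $Y(e)\in\{0,X(e)\}$ for all $e$. For $F\subseteq E$, $X|_F$ is the restriction of $X$, and $\mathcal L|_F=\{X|_F:X\in\mathcal L\}$.

Example: for $X=(+,0,-)$ and $Y=(-,-,+)$ we have $X\circ Y=(+,-,-)$, $S(X,Y)=\{1,3\}$, $z(X)=\{2\}$, and $(0,0,-)\le X$.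

**Definition (oriented matroid).** An oriented matroid (OM) on a finite set is identified with its set $M$ of covectors. This set contains $0$, is closed under $X\mapsto -X$ and $\circ$, and satisfies strong elimination: for $X,Y\in M$ and $e\in S(X,Y)$ there is $Z\in M$ with $Z(e)=0$ and $Z(f)=(X\circ Y)(f)$ for all $f\notin S(X,Y)$.

Example: let $\lambda_e$ be finitely many linear forms on $\mathbb R^n$ and $M=\{(\operatorname{sgn}\lambda_e(v))_e:v\in\mathbb R^n\}$. If $v,w$ have sign vectors $X,Y$, then $v+\eta w$ with small $\eta>0$ has sign vector $X\circ Y$. If $e\in S(X,Y)$, choose $s,t>0$ with $\lambda_e(sv+tw)=0$; this point has the sign vector required by elimination. An OM obtained this way is called realizable, also after reversing signs of some coordinates.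

We use the following textbook facts. A *cocircuit* is a minimal nonzero covector, a *tope* a maximal one, a *loop* an element on which all covectors vanish. $\mathrm{cl}$ and $r$ are closure and rank in the underlying matroid, and $\operatorname{rank}(X)=r(M)-r(z(X))$. Write [BLVSWZ] for Björner, Las Vergnas, Sturmfels, White, Ziegler, *Oriented Matroids*, 2nd ed., and [RS] for Rourke–Sanderson, *Introduction to Piecewise-Linear Topology*.

* (O1) The zero sets of covectors are exactly the flats of the matroid; $e\in\mathrm{cl}(B)$ iff every covector vanishing on $B$ vanishes at $e$. Restrictions $M|_F$ and contractions $M/A=\{X\in M:X|_A=0\}$ are OMs (the latter regarded as a loopfree OM on the complement of $\mathrm{cl}(A)$). If $B$ is independent, $M|_B=\{+,-,0\}^B$.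
* (O2) Each covector $X$ is a composition of cocircuits $\le X$. A covector vanishing exactly on a hyperplane is a cocircuit, unique up to sign. Supports of cocircuits are pairwise incomparable or equal.
* (O3) In a matroid a maximal flat avoiding $g$ is a hyperplane, since every flat is an intersection of hyperplanes.
* (O4) In a loopfree OM of rank $2$ the nonzero covectors form a cycle in which cocircuits and topes alternate, each tope lying above its two neighboring cocircuits, and $X\mapsto -X$ is the half turn. Each element $h$ vanishes on exactly one antipodal pair of cocircuits, and is constant, with opposite signs, on the two open half circles between them.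

**Definition (finite AOM).** A finite affine oriented matroid on a finite set $F$ is a set $\{X|_F:X\in\mathcal M,\ X(g)=+\}$, where $\mathcal M$ is an OM on $F\cup\{g\}$ and $g$ is not a loop of it. We call it the affine part of $\mathcal M$.

Example: let $\{x:n_e\cdot x=c_e\}$, $e\in F$, be affine hyperplanes in $\mathbb R^d$. Take the linear forms $n_e\cdot x-c_et$ and $\lambda_g=t$ on $\mathbb R^{d+1}$. The vectors with $t>0$ may be scaled to $t=1$, so the affine part is the set of sign vectors of points of $\mathbb R^d$. Thus $g$ plays the role of the hyperplane at infinity.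

**Statement 1.1 (reading flats off the affine part).** Let $K$ be the affine part of $\mathcal M$ on $F\cup g$, and $B\subseteq F$. (a) $g\notin\mathrm{cl}(B)$ iff some element of $K$ vanishes on $B$. (b) In that case, for $h\in F$: $h\in\mathrm{cl}(B)$ iff every element of $K$ vanishing on $B$ vanishes at $h$. (c) The flats avoiding $g$ are exactly the zero sets of elements of $K$.

*Proof.* (a) By (O1), $g\notin\mathrm{cl}(B)$ iff some covector vanishing on $B$ is nonzero at $g$; after a sign change its $g$-value is $+$. (b) If $h\in \mathrm{cl}(B)$, use (O1). If not, take $X$ with $X|_B=0$, $X(g)=+$ and $Z$ with $Z|_B=0$, $Z(h)\ne0$; then $X\circ Z$ vanishes on $B$, has $g$-value $+$ and is nonzero at $h$. (c) A flat avoiding $g$ is, by (O1), the zero set of a covector with $g\neq0$, hence of one with $g=+$, and conversely. $\square$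

**Definition (AOM).** An affine oriented matroid on $E$ is a nonempty $\mathcal L\subseteq\{+,-,0\}^E$ with

* (FS) $X\circ(-Y)\in\mathcal L$ for all $X,Y\in\mathcal L$;
* (SE) for all $X,Y\in\mathcal L$ and $e\in S(X,Y)$ there is $Z\in\mathcal L$ with $Z(e)=0$ and $Z(f)=(X\circ Y)(f)$ for all $f\notin S(X,Y)$;
* (A) for every finite $F\subseteq E$, $\mathcal L|_F$ is a finite affine oriented matroid.

Note that (FS) gives $X\circ Y=X\circ(-(X\circ(-Y)))\in\mathcal L$.

**Definition (FAOM, simple).** $\mathcal L$ is *finitary* (an FAOM) if $S(X,Y)$ is finite for all $X,Y\in\mathcal L$ and, for every $X\in\mathcal L$, both $\{Y\in\mathcal L:Y\le X\}$ and $\{Y\in\mathcal L:X\le Y\}$ are finite. It is *simple* if $\{X(e):X\in\mathcal L\}=\{+,-,0\}$ for every $e$ and there are no $e\ne f$ with $X(e)=X(f)$ for all $X\in\mathcal L$ or $X(e)=-X(f)$ for all $X\in\mathcal L$.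

**Example 1.2 (straight hyperplanes).** Let $H_e$ be distinct affine hyperplanes of $\mathbb R^d$, with only finitely many near each point, and let $\mathcal L$ be the set of sign vectors $X_p$ of points. (A) was seen above. (FS): the point $p+\eta(p-q)$, $\eta>0$ small, has sign vector $X_p\circ(-X_q)$. (SE): the point of the open segment $pq$ on $H_e$ works, because at interior points of the segment every $f\notin S(X_p,X_q)$ has sign $(X_p\circ X_q)(f)$. $S(X_p,X_q)$ is finite since the segment is compact, and $\{Y\ge X_p\}$ is finite since $z(X_p)$ is. For the grid lines $x=i$, $y=j$ ($i,j\in\mathbb Z$) an open unit square has $9$ faces, and we get a simple FAOM. For the tangents $y=2nx-n^2$ ($n\in\mathbb Z$) of the parabola $y=x^2$, the region above all tangents has all of them on its boundary (at $(n,n^2)$ we have $n^2>2mn-m^2$ for $m\ne n$), so $\{Y\le X\}$ is infinite there: an AOM that is not finitary.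

**Definition (localization, rank).** For a simple FAOM $\mathcal L$ and $X\in\mathcal L$, the localization at $X$ is $N_X=\mathcal L|_{z(X)}$. We prove in 10.1 and 10.4 that it is a loopfree OM on a finite set, and that its rank is the same for all minimal $X\in\mathcal L$; this number is the rank of $\mathcal L$. Example: for the grid, the minimal $X$ are those of lattice points, $N_X=\{+,-,0\}^2$, and the rank is $2$. If $M$ is an OM, viewed as a set $\mathcal L=M$, then $0$ is the only minimal element and $N_0=M$.

## 2. Pseudoarrangements and the conjecture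

**Definition (pseudohyperplane).** $Y$ is a pseudohyperplane in $X$ if some homeomorphism of $X$ with $\mathbb R^n$, for some $n$, carries $Y$ to a coordinate hyperplane. So $X\setminus Y$ has two connected components, which can be labeled positive and negative. Example: the graph $\{x_n=u(x_1,\dots,x_{n-1})\}$ of a continuous function in $\mathbb R^n$, by $x_n\mapsto x_n-u$. In $\mathbb R^1$ the pseudohyperplanes are the points.

**Definition (pseudoarrangement).** A pseudoarrangement in $\mathbb R^d$ is a collection $\mathscr A=\{H_e\}_{e\in E}$ of pseudohyperplanes of $\mathbb R^d$ with $H_e\ne H_f$ for $e\ne f$, such that the conditions below hold. *Chambers* are the connected components of $\mathbb R^d\setminus\bigcup_eH_e$; a *wall* of a chamber $C$ is an $H_e$ whose intersection with $\overline C$ contains a nonempty open subset of $H_e$.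

* (1) $\mathscr A$ is finitary (every $p\in\mathbb R^d$ has a neighborhood meeting only finitely many $H_e$), and chambers have finitely many walls.
* (2) If $Y=\bigcap_{e\in A}H_e$ and $H_e\cap Y\ne\emptyset$, then either $Y\subseteq H_e$ or $Y\cap H_e$ is a pseudohyperplane in $Y$.
* (3) Nonempty intersections are clean in the sense of Bott: every point of $\mathbb R^d$ has an open neighborhood $U$ with a homeomorphism $U\to\mathbb R^d$ that sends the intersections of the $H_e$ with $U$ to a finite arrangement of linear hyperplanes.
* (4) Parallelism ($H_i\Vert H_j$ iff $H_i\cap H_j=\emptyset$, each $H_i$ being parallel to itself) is an equivalence relation.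

Small examples in $\mathbb R^2$. The parabola tangents of Example 1.2 violate only the second half of (1). The curves $y=0$ and $y=x^2-1$ meet in two points, and two points are not a pseudohyperplane of a line, so (2) fails. The curves $y=0$, $y=x^2$ satisfy (2), but (3) fails at the origin: distinct lines cross, while $y=x^2$ stays in $y\ge0$. The curves $y=0$, $y=e^x$, $y=e^{-x}$ violate (4): the first is disjoint from the other two, which meet at $(0,1)$. Keep this last example in mind.

**Definition (oriented pseudoarrangement).** Choose a positive and a negative side of every $H_e$. For $p\in\mathbb R^d$ let $X_p(e)=0$ if $p\in H_e$ and $X_p(e)=\pm$ if $p$ lies on the positive/negative side. Put $\mathcal L(\mathscr A)=\{X_p:p\in\mathbb R^d\}$. Example: for the point $H_1=\{0\}\subset\mathbb R^1$, $\mathcal L(\mathscr A)=\{+,0,-\}$.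

The source of the problem is Emanuele Delucchi and Kolja Knauer, "Finitary affine oriented matroids", arXiv:2011.13348 (2020). It asks to prove or disprove:

**Conjecture.** For every oriented pseudoarrangement $\mathscr A$, $\mathcal L(\mathscr A)$ is the set of covectors of a unique simple FAOM. Conversely, every simple FAOM arises this way.

In plain words: do the topological objects (1)–(4) and the combinatorial objects (FS), (SE), (A), finitary, simple have the same sign vectors? Since an FAOM is its set of covectors, the word "unique" is automatic.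

## 3. Dimensions zero and one, and the direct attack

In $\mathbb R^0$ there are no pseudohyperplanes, so $E=\emptyset$ and $\mathcal L$ has one element. It is a simple FAOM on $\emptyset$, the affine part of $\{+,-,0\}^{\{g\}}$.

In $\mathbb R^1$ an arrangement is a locally finite set of distinct points $x_e$. These are affine hyperplanes, so Example 1.2 gives (FS), (SE), (A) and finiteness of $S(X,Y)$ and of upper sets; a chamber is an interval with at most two endpoints, so lower sets have at most $3$ elements. Simplicity is clear. The forward half holds for $d\le1$.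

For general $d$ a sensible plan is to imitate Example 1.2, with connectedness arguments replacing straight segments. For (FS), (SE) and the finiteness conditions this works, and Section 8 carries it out. The trouble is (A). For straight hyperplanes the element $g$ was the form $t$. For curved ones we must manufacture the covectors with $g=0$, and the only data are the signs at the ends of one-dimensional intersections. These signs must fit together. Condition (4) was put in to make them fit, and the next two sections show that it does not.

**Theorem 3.1 (disproof).** Both halves of the conjecture are false. The forward half fails in every dimension $d\ge2$; if some finite intersection of the $H_e$ is required to be a point, it still fails in every $d\ge3$. The converse half fails in every rank $\ge3$.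

## 4. Three pairwise disjoint curves in the plane

Among three parallel straight lines one lies between the other two. Pairwise disjoint curves need not do this. Let
$$H_1=\{x=1+y^2\},\quad H_2=\{x=-1-y^2\},\quad H_3=\{y=1+x^2\},$$
with the side of the origin positive.

**Step 4.1 (this is a pseudoarrangement).** Each $H_i$ is a graph, hence a pseudohyperplane. They are disjoint: $H_1\cap H_2=\emptyset$ by the sign of $x$. On $H_1\cap H_3$ we would have $x=1+y^2>y$ and $y=1+x^2>x$. On $H_2\cap H_3$ we would have $|x|=1+y^2>y=1+x^2>|x|$. So (1) and (2) hold, as no two members meet; (3) holds since near each point there is at most one curve, and a graph can be straightened; (4) holds since all pairs are parallel.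

**Step 4.2 (its sign vectors).** If $x\ge 1+y^2$ then $x>0$ and $|y|<x<1+x^2$, so the signs at $2,3$ are $+$. If $x\le-1-y^2$ then $x<0$ and $|y|<|x|<1+x^2$, so the signs at $1,3$ are $+$. If $y\ge1+x^2$ then $|x|<y<1+y^2$, so the signs at $1,2$ are $+$. Hence
$$\mathcal L(\mathscr A)=\{+++,\ 0{+}{+},\ -{+}{+},\ {+}0{+},\ {+}{-}{+},\ {+}{+}0,\ {+}{+}{-}\}.$$

**Step 4.3 ((A) fails for $F=E$).** Suppose $\mathcal L(\mathscr A)$ is the affine part of $\mathcal M$ on $\{1,2,3,g\}$. By 1.1(c) the flats avoiding $g$ are $\emptyset,\{1\},\{2\},\{3\}$. So for $i\ne j$, $\mathrm{cl}\{i,j\}$ contains $g$, while $\mathrm{cl}\{i\}=\{i\}$ does not; by exchange $j\in\mathrm{cl}\{i,g\}$. Thus $\mathcal M$ has rank $2$. If $i\in\mathrm{cl}\{g\}$, exchange would give $g\in\mathrm{cl}\{i\}$; so $\mathrm{cl}\{g\}=\{g\}$ is a hyperplane. The nonzero covectors with $g=0$ are therefore $\pm Z$ for one $Z$, with $Z(1),Z(2),Z(3)\ne0$. Let $X_1=(0,+,+,+)$, $X_2=(+,0,+,+)$, $X_3=(+,+,0,+)$, the last coordinate being $g$. Eliminating $g$ between $X_i$ and $-X_j$ gives a covector with value $-$ at $i$ (as $X_i(i)=0$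 and $-X_j(i)=-$), $+$ at $j$ and $0$ at $g$. It is $\pm Z$, so $Z(i)=-Z(j)$ for all $i\ne j$. Three nonzero signs cannot be pairwise opposite. $\square$

Taking products with $\mathbb R^{d-2}$ changes no sign vector and preserves (1)–(4), so the forward half fails in every $d\ge2$.

Here no intersection is a point: there are no vertices to tie the ends together. One might hope that a point intersection repairs the conjecture.

## 5. Four surfaces in space with a point intersection

We place the three curves $y=0$, $y=e^{x}$, $y=e^{-x}$, for which disjointness is not transitive, as traces *inside one member* of an arrangement in which all members meet pairwise, so that (4) does not see them. Let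
$$P_1=\{z=0\},\quad P_2=\{y=0\},\quad P_3=\{y+z=e^x\},\quad P_4=\{y+z=e^{-x}\}.$$

**Step 5.1 (intersections).** $P_1\cap P_2$ is the $x$-axis. $P_1\cap P_3$, $P_1\cap P_4$ are $\{z=0,\ y=e^{\pm x}\}$, and $P_2\cap P_3$, $P_2\cap P_4$ are $\{y=0,\ z=e^{\pm x}\}$. $P_3\cap P_4=\{x=0,\ y+z=1\}$. Further, $P_1\cap P_2\cap P_3=P_1\cap P_2\cap P_4=\emptyset$, $P_1\cap P_3\cap P_4=\{(0,1,0)\}$ and $P_2\cap P_3\cap P_4=\{(0,0,1)\}$.

**Step 5.2 (this is a pseudoarrangement).** (1) There are finitely many members. (2) $P_1,P_2$ are planes and $P_3,P_4$ graphs over the $(x,z)$-plane. In $P_1$, with coordinates $x,y$, the traces are the graphs $y=0$, $y=e^x$, $y=e^{-x}$; $P_2$ is analogous with $z$ for $y$. In $P_3$, with coordinates $x,y$, the traces of $P_1,P_2,P_4$ are $y=e^x$, $y=0$, $x=0$; in $P_4$ those of $P_1,P_2,P_3$ are $y=e^{-x}$, $y=0$, $x=0$. The one-dimensional intersections are homeomorphic to $\mathbb R$, and any other member meets them in at most one point. (3) The normals $(0,0,1)$, $(0,1,0)$, $(-e^x,1,1)$, $(e^{-x},1,1)$ of the members through any given point are linearly independent: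 for pairs this is visible, and for $\{1,3,4\}$ and $\{2,3,4\}$, at $x=0$, it follows since $(-1,1),(1,1)$ are independent. So local smooth coordinates turn these members into coordinate hyperplanes of a cube, which is homeomorphic to $\mathbb R^3$. (4) All pairs meet, so $\Vert$ is equality.

**Step 5.3 ((A) fails for $F=E$).** Suppose there is $\mathcal M$ on $\{1,2,3,4,g\}$. By 1.1(c), $\emptyset\subset\{1\}\subset\{1,3\}\subset\{1,3,4\}$ are flats avoiding $g$, since each is the zero set of a point. So $r\{1,3,4\}=3$ and $r\{1,3,4,g\}=4$. Also $\{1,2\}$ is a flat avoiding $g$, and $g\in\mathrm{cl}\{1,2,3\}$, $g\in\mathrm{cl}\{1,2,4\}$ since those intersections are empty. By exchange $3,4\in\mathrm{cl}\{1,2,g\}$, so $r\{1,3,4,g\}\le r\{1,2,g\}= 3$: a contradiction. $\square$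

For $d>3$ take $P_i\times\mathbb R^{d-3}$ together with the hyperplanes $x_j=0$, $4\le j\le d$. All pairs meet, intersections are products with coordinate subspaces, a point intersection persists, and the restriction to $\{1,2,3,4\}$ is unchanged.

The failure is located precisely: inside the flat $P_1$, the trace of $2$ is disjoint from those of $3$ and $4$, which meet. So parallelism has to be controlled in every flat.

## 6. The non-Pappus matroid and the converse half

Condition (3) forces straight local pictures. Let $M$ be an orientation of the simple, rank $3$, nine-element non-Pappus matroid. It exists ([BLVSWZ, §§1.3, 8.3]), and this matroid is not representable over any field.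

**Step 6.1 ($\mathcal L=M$ is a simple FAOM).** (FS) and (SE) are OM axioms. $M|_F$ is the affine part of $M|_F\oplus\{g\}$, the set of all $(X,s)$ with $X\in M|_F$ and $s\in\{+,-,0\}$; this gives (A). Everything is finite. $M$ has no loops or parallel elements, and $0\in M$.

**Step 6.2 (it is no $\mathcal L(\mathscr A)$).** Suppose $M=\mathcal L(\mathscr A)$ with $\mathscr A$ in $\mathbb R^d$. Let $X_p=0$, so $p$ lies on all $H_e$. Take $U\ni p$ and $\varphi:U\to\mathbb R^d$ from (3), with $\varphi(H_e\cap U)=\ker\lambda_e$. For $A\subseteq E$ and $e\in E$,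
$$e\in\mathrm{cl}_M(A)\iff\bigcap_AH_a\subseteq H_e\iff\bigcap_A\ker\lambda_a\subseteq\ker\lambda_e\iff\lambda_e\in\operatorname{span}\{\lambda_a\}_{a\in A}.$$
The first equivalence holds by (O1) because $\mathcal L(\mathscr A)=M$; the third is linear algebra. In the second, "$\Rightarrow$" is restriction to $U$. For "$\Leftarrow$", let $Y=\bigcap_AH_a$ and suppose $Y\cap U\subseteq H_e$ but $Y\not\subseteq H_e$. As $p\in Y\cap H_e$, (2) says that $Y\cap H_e$ is a pseudohyperplane in $Y$; it has empty interior in $Y$, yet contains the nonempty open subset $Y\cap U$ of $Y$. This is a contradiction. So the $\lambda_e$ represent the non-Pappus matroid over $\mathbb R$: impossible. $\square$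

For rank $>3$ replace $M$ by $M\oplus$ coloops. The same argument would represent this matroid, hence its restriction to the nine elements. With Sections 4 and 5 this proves Theorem 3.1.

## 7. Local pseudolinearity, parallelism in flats, and the exact theorem

The counterexamples suggest three changes: weaken (3) to a local picture governed by an arbitrary OM, strengthen (4) to all flats, and ask for a point intersection.

**Definition (local model).** Let $N$ be a loopfree OM of rank $m$ on a finite set. $\Sigma(N)=|\Delta(N\setminus0)|$ is the order complex of the nonzero covectors, whose simplices are the chains; it is a PL $(m-1)$-sphere (see (PL) in Section 10). $C(N)\cong\mathbb R^m$ is the open cone over it. A point of $C(N)$ over $x\in\Sigma(N)$ has as sign vector the largest element of the chain whose open simplex contains $x$; the apex has sign vector $0$. $H^N_e$ is the set of points with $e$-sign $0$.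

Example: for $N=\{+,-,0\}^2$, $\Sigma(N)$ is an octagon, $C(N)$ the plane, and the $H^N_e$ are the two axes. For $m=0$, $C(N)$ is a point.

We need four facts.

* (M1) Every $X\in N$ occurs, and the points with sign vector $X$ form a connected set: each point of $\Sigma(N)$ with sign vector $X\ne0$ is joined to the vertex $X$ inside its simplex.
* (M2) If $X'\le X$, each point with sign vector $X'$ is a limit of points with sign vector $X$: adjoin $X$ to the chain.
* (M3) The points vanishing on $B$ form $C(N/B)$, since a chain vanishes on $B$ iff its top does. Only the apex vanishes everywhere.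
* (M4) The sets $\{e\text{-sign}=+\}$, $\{e\text{-sign}=-\}$ are nonempty, open and connected.

*Proof of (M4).* Nonempty since $e$ is no loop; open since the chains with $e\in\{0,-\}$ form a subcomplex. For connectedness of $\{e\text{-sign}=+\}$ let $X,Y\in N$ with $X(e)=Y(e)=+$. By (M1), (M2), the cells of $X$ and $X\circ Y$ are joined, as are those of $Y$ and $Y\circ X$. If $S(X,Y)=\emptyset$, then $X\circ Y=Y\circ X$. Otherwise eliminate some $f\in S(X,Y)$: we get $Z$ with $Z(f)=0$ and $Z=X\circ Y=Y\circ X$ off $S(X,Y)$. So $Z(e)=+$, and $S(X,Z)$, $S(Z,Y)$ lie in $S(X,Y)\setminus f$. Induction on $|S(X,Y)|$ joins $X$ to $Z$ and $Z$ to $Y$. $\square$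

**Definition (modified conditions).** Put $E_p=\{e:p\in H_e\}$.

* (3′) Every $p$ has an open neighborhood $U_p$ meeting only the $H_e$ with $e\in E_p$, and a homeomorphism $U_p\to\mathbb R^{d-m}\times C(N_p)$, $N_p$ a loopfree OM of rank $m\le d$ on $E_p$, taking $p$ into $\mathbb R^{d-m}\times$apex and $H_e\cap U_p$ onto $\mathbb R^{d-m}\times H_e^{N_p}$.
* (4′) For every nonempty intersection $Y$ of finitely many (possibly zero) $H_a$, the relation
$$e\Vert_Yf\ :\Longleftrightarrow\ Y\cap H_e=Y\cap H_f\ \text{ or }\ Y\cap H_e\cap H_f=\emptyset$$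
is an equivalence relation on $\{e:\emptyset\ne Y\cap H_e\ne Y\}$.
* (5) Some finite (possibly empty) intersection of the $H_e$ is a single point.

Examples. Locally linear arrangements satisfy (3′), by the next paragraph. The surfaces of Section 5 violate (4′) at $Y=P_1$ and satisfy (5). The curves of Section 4 satisfy (4′): in $Y=\mathbb R^2$ all pairs are parallel, and in $Y=H_i$ there are no nonempty proper traces; they violate (5). So (4′) alone would not suffice.

**(3) implies (3′) with $N_p$ realizable.** In the chart, a small ball about the image of $p$ meets only the hyperplanes through that image. Translate that image to $0$ and rescale the ball radially onto $\mathbb R^d$; we get linear hyperplanes $\ker\lambda_e$, $e\in E_p$. Let $N_p$ be the OM of the $\lambda_e$, and split off the lineality space $\bigcap\ker\lambda_e\cong\mathbb R^{d-m}$. On the complement $\mathbb R^m$ the cones of constant sign form a fan of pointed cones. Choose a point $v_X$ in the relative interior of the cone of each $X\in N_p\setminus0$. The cones spanned by the $v_X$ of chains form the barycentric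 subdivision of the fan, and $X\mapsto v_X$, extended linearly on each simplex and along rays, is a homeomorphism $C(N_p)\to\mathbb R^m$ preserving sign vectors. Condition (4) is (4′) for $Y=\mathbb R^d$.

**Theorem 7.1.** (i) If $\mathscr A$ satisfies (1), (2) and (3′) (in particular if (1)–(3) hold), then $\mathcal L(\mathscr A)$ satisfies every axiom of a simple FAOM except possibly (A). If moreover (5) holds, then $\mathcal L(\mathscr A)$ is a simple FAOM if and only if (4′) holds.

(ii) Every simple FAOM is $\mathcal L(\mathscr A)$ for some $\mathscr A$ satisfying (1), (2), (3′), (4′), (5).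

(iii) A simple FAOM equals $\mathcal L(\mathscr A)$ for some pseudoarrangement in the sense of (1)–(4) if and only if all its localizations are realizable OMs; $\mathscr A$ can then be chosen to satisfy (1), (2), (3), (4′), (5).

**Corollary 7.2 (sharp ranges).** The forward half holds for all $\mathscr A$ when $d\le1$ and fails in every $d\ge2$. Under (5) it holds for $d\le2$ and fails in every $d\ge3$. The converse half holds for FAOMs of rank $\le2$ and fails in every rank $\ge3$.

Here, in (i) and (ii), $\mathscr A$ always denotes a family of distinct pseudohyperplanes of $\mathbb R^d$ with chosen sides. Section 8 proves the first sentence of (i), Section 9 the second, Section 10 proves (ii), and Section 11 proves (iii) and the corollary.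

## 8. Everything except (A) follows from (1), (2), (3′)

Assume (1), (2), (3′) and write $\mathcal L=\mathcal L(\mathscr A)$. A *flat* is a nonempty intersection $Y=\bigcap_AH_a$. For $p\in Y$ we have $A\subseteq E_p$, so $A$ is finite. Intersecting one member at a time, (2) gives $Y\cong\mathbb R^k$, $k=:\dim Y$; each member either contains the current intersection or lowers the dimension by one.

**Matching signs in charts.** Let $e\in E_p$. By (M4), $U_p\setminus H_e$ has two components, the model sets $\{e\text{-sign}=\pm\}$. Since $p\in H_e$ is a limit of both sides of $H_e$, both sides meet $U_p$; so each side intersected with $U_p$ is one of these components. After reorienting $N_p$ we have $\{X_q|_{E_p}:q\in U_p\}=N_p$, with $X_q|_{E_p}$ the model sign vector. As $U_p$ is connected and meets no other members, $X_q=X_p$ off $E_p$ for $q\in U_p$. Write $\mathrm{cl}_p$ for the closure in $N_p$.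

**Step 8.1 (containments of flats are local).** *For $B\subseteq E_p$ and $e\in E_p$: $\bigcap_BH_b\subseteq H_e$ iff $e\in\mathrm{cl}_p(B)$.* "$\Rightarrow$": restrict to $U_p$, where all of $N_p$ is realized. "$\Leftarrow$": with $Y=\bigcap_BH_b$ we have $Y\cap U_p\subseteq H_e$. If $Y\not\subseteq H_e$, then $Y\cap H_e\ni p$ is a pseudohyperplane in $Y$ by (2), with empty interior in $Y$, but it contains the nonempty open set $Y\cap U_p$: a contradiction.

Two consequences will be used constantly.

**(S)** *If $Y$ is a flat and $\emptyset\ne Y\cap H_f\ne Y$, then the two components of $Y\setminus H_f$ are $Y\cap\{f=+\}$ and $Y\cap\{f=-\}$.* Let $Y=\bigcap_BH_b$ and $p\in Y\cap H_f$. By the first part $f\notin\mathrm{cl}_p(B)$, so some covector of $N_p$ vanishing on $B$ is nonzero at $f$, and so is its negative. Hence both open sets are nonempty, and they cover $Y\setminus H_f$, which has exactly two components.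

**(R)** *If $Y\cap H_e\subseteq Y\cap H_f$ are both nonempty and proper in the flat $Y$, they are equal.* Both are homeomorphic to $\mathbb R^{k-1}$, and the smaller one is closed; by invariance of domain it is open in the larger one, which is connected.

**Step 8.2 (cells are connected).** This replaces convexity. *For finite $F\subseteq E$, $\sigma\in\{\pm\}^F$ and a flat $Y$, the set $Y_\sigma=\{q\in Y:X_q|_F=\sigma\}$ is empty or acyclic (reduced singular homology $0$), in particular connected.*

Induct on $|F|$, for all $Y$ simultaneously. For $F=\emptyset$, $Y\cong\mathbb R^k$. Let $f\in F$, $\sigma'=\sigma|_{F\setminus f}$, $R=Y_{\sigma'}$, and assume $R\ne\emptyset$. $R$ is open in $Y$ and acyclic. If $Y\subseteq H_f$, then $Y_\sigma=\emptyset$. If $R\cap H_f=\emptyset$, then $f$ is constant on the connected set $R$ and $Y_\sigma\in\{R,\emptyset\}$.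

Otherwise, by (2), we may write $Y=Y'\times\mathbb R$ with $Y'\times0=Y\cap H_f$ and $Y'\cong\mathbb R^{k-1}$, and use the Euclidean metric. Then $S=R\cap H_f=Y'_{\sigma'}$ is acyclic by induction. Let
$$\varepsilon(s)=\tfrac12\min\big(1,\operatorname{dist}((s,0),Y\setminus R)\big),\qquad V=\{(s,t):s\in S,\ |t|<\varepsilon(s)\}\subseteq R.$$
$V$ is open and retracts by deformation to $S$. Put $R^\pm=R\cap\{\pm t>0\}$. The open sets $R^+\cup V$ and $R^-\cup V$ cover $R$ and intersect in $V$. Since $R$ and $V$ are acyclic, the reduced Mayer–Vietoris sequence shows that $R^+\cup V$ and $R^-\cup V$ are acyclic.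

We remove $V$ again by the homotopy $h_\tau(s,t)=(s,\,t+\tau(\varepsilon(s)-t)/2)$ on $V$, the identity on the rest of $R^+\cup V$. *Continuity:* let $(s,t)\in V$ tend to $(s_0,t_0)\in R^+\setminus V$. If $s_0\in S$, then $t_0\le\varepsilon(s_0)$ by continuity and $t_0\ge\varepsilon(s_0)$, so the displacement tends to $0$. If $s_0\notin S$, then $(s_0,0)\in Y\setminus R$, so $\varepsilon(s)\to0$ and $t_0=0$, contrary to $t_0>0$. The homotopy moves $t$ towards $\varepsilon(s)$, so it stays in $V$ on $V$ and preserves $R^+$; and $h_1$ has $t$-coordinate $(t+\varepsilon(s))/2>0$ on $V$, so it maps into $R^+$. Hence $R^+\simeq R^+\cup V$ is acyclic, and likewise $R^-$. By (S), $Y_\sigma\in\{R^+,R^-\}$.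

**Step 8.3 (global sign vectors restrict to local covectors; (FS)).** *$X_q|_{E_p}\in N_p$ for all $p,q$.*

Claim: for $B,G'\subseteq E_p$ and $Y=\bigcap_BH_b$, each $\sigma\in\{\pm\}^{G'}$ with $Y_\sigma\ne\emptyset$ is $W|_{G'}$ for some $W\in N_p$ with $W|_B=0$. Induct on $|G'|$, for all $B$; if $G'=\emptyset$ take $W=0$. Let $G'=G''\cup f$ and $\sigma''=\sigma|_{G''}$. By induction there is $W\in N_p$ with $W|_B=0$, $W|_{G''}=\sigma''$. Since $Y\not\subseteq H_f$, Step 8.1 gives $W'\in N_p$ with $W'|_B=0$, $W'(f)=\sigma(f)$. If $W(f)=\sigma(f)$, take $W$; if $W(f)=0$, take $W\circ W'$. If $W(f)=-\sigma(f)$, then $W$ is realized at a point of $U_p\cap Y_{\sigma''}$, while $Y_\sigma\neq\emptyset$ lies in $Y_{\sigma''}$ on the other side of $H_f$. As $Y_{\sigma''}$ is connected by 8.2, $(Y\cap H_f)_{\sigma''}\neq\emptyset$. By induction for $B\cup f$ and $G''$ there is $W_1\in N_p$ vanishing on $B\cup f$ with $W_1|_{G''}=\sigma''$; take $W_1\circ W'$. This proves the claim. Apply it with $B=z(X_q)\cap E_p$, $G'=E_p\setminus B$, $\sigma=X_q|_{G'}$: the resulting $W$ is $X_q|_{E_p}$.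

Hence $-X_q|_{E_p}\in N_p$, and a point of $U_p$ with this restriction has sign vector $X_p\circ(-X_q)$. So (FS) holds, and $\mathcal L$ is closed under $\circ$. Moreover $\mathcal L|_{E_p}=N_p$.

**Step 8.4 (a chamber is cut out by its walls).** *A chamber $C$ with wall set $W$ equals $R=\{q:X_q(w)=X_C(w)\ \forall w\in W\}$,* where $X_C$ is the constant sign vector on $C$. $W$ is finite by (1), and $R\supseteq C$ is connected by 8.2. $C$ is open, because $\bigcup H_e$ is closed by local finiteness. If $C\ne R$, there is $x\in R\cap\partial C$. Then $E_x\ne\emptyset$, as otherwise the connected set $U_x$ would lie in $C$. A point of $C\cap U_x$ has as sign vector on $E_x$ a tope $T$ of $N_x$, and the whole set $\{q\in U_x:X_q|_{E_x}=T\}$, connected by (M1), lies in $C$. Let $T'<T$ be a facet, i.e. a covector of rank one less (possibly $0$); then $z(T')$ has rank $1$. Any two elements of $z(T')$ are in each other's closure, so by 8.1 their pseudohyperplanes coincide; since the $H_e$ are distinct, $z(T')=\{w\}$. The set $\{q\in U_x:X_q|_{E_x}=T'\}$ is nonempty, lies in $H_w$, is open in $H_w$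 (the nonzero signs persist nearby), and lies in $\overline C$ by (M2). So $w\in W$. But $X_x(w)=0\neq X_C(w)$ contradicts $x\in R$.

**Step 8.5 (finiteness conditions).** $S(X_p,X_q)$ is finite: a compact path from $p$ to $q$ meets only finitely many $H_e$, and it meets each $H_e$ with $e\in S(X_p,X_q)$. If $Y\ge X_p$, then $Y$ differs from $X_p$ only on the finite set $E_p$; so upper sets are finite.

Lower sets: every $X_p$ is $\le X_C$ for some chamber $C$ (take a tope of $N_p$, realized in $U_p$), so it suffices to bound $\{X_x\le X_C\}$. Let $X_x\le X_C$ and let $W$ be the wall set of $C$. By 8.3, points of $U_x$ realize $X_x\circ X_C=X_C$. For $q\in U_x$, off $E_x$ we have $X_q=X_x=X_C$. So by 8.4 $C\cap U_x=\{q\in U_x:X_q=X_C\text{ on }W\cap E_x\}$, and $T=X_C|_{E_x}$ is the only element of $N_x$ agreeing with $T$ on $W\cap E_x$. If $Z\in N_x$ vanished on $W\cap E_x$ with $Z(e)\neq0$, then $Z\circ T\ne(-Z)\circ T$ would both agree with $T$ there. Hence $\mathrm{cl}_x(W\cap E_x)=E_x$. So $E_x=\{e:\bigcap_{W\cap E_x}H_w\subseteq H_e\}$: "$\subseteq$" is 8.1, and "$\supseteq$" holds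 because $x$ lies in that intersection. Thus $E_x$ is determined by $W\cap E_x$, and $X_x$ by $E_x$ and $X_C$. There are at most $2^{|W|}$ such $X_x$.

**Step 8.6 ((SE)).** We walk from $p$ to the boundary of its cell without touching members off $S$. Let $X,Y\in\mathcal L$ and $e\in S=S(X,Y)$. Replace $X,Y$ by $X\circ Y$, $Y\circ X$: they have the same separation set $S$, and off $S$ both equal $X\circ Y$. So we may assume $X=X_p$, $Y=X_q$, $z(X)=z(Y)=A$. Put $V=\bigcap_AH_a$. Induct on $|S|$ over such pairs.

Let $G\ni p$ be the component of $V\setminus\bigcup_{f\notin A}H_f$; it is open in $V$. Signs are constant on $G$, so $X_x\le X$ for $x\in\overline G$. By 8.5, $W=\bigcup_{x\in\overline G}(E_x\setminus A)$ is finite. The set $R'=\{x\in V:X_x(w)=X(w)\ \forall w\in W\setminus S\}$ is connected by 8.2. It contains $G$, and it contains $q$, since $X$ and $Y$ agree off $S$. But $q\notin G$ because $e\in S$. So there is $x\in R'\cap(\overline G\setminus G)$. If $E_x=A$, then $V\cap U_x\cong\mathbb R^{d-m}$ by (M3) is connected, avoids all $H_f$ with $f\notin A$, and meets $G$, so $x\in G$: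 a contradiction. Hence $\emptyset\ne E_x\setminus A\subseteq W$, and $x\in R'$ gives $E_x\setminus A\subseteq S$. So $X_x\le X$ and $X_x=X$ off $S$.

If $e\in E_x$, take $Z=X_x$. Otherwise $Z'=X_x\circ Y\in\mathcal L$ has zero set $A$, agrees with $X$ off $S$, and $S(Z',Y)=S\setminus E_x$ contains $e$ and is smaller. By induction there is $Z$ with $Z(e)=0$ and $Z=Z'$ off $S\setminus E_x$; in particular $Z=X=X\circ Y$ off $S$.

**Step 8.7 (simplicity).** $H_e$ and both its sides are nonempty, and parallel elements $e\neq f$ would give $H_e=H_f$. This proves the first sentence of Theorem 7.1(i).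

## 9. Axiom (A) and parallelism in flats

### 9.1 (A) implies (4′)

This direction is rank counting and does not use (5) or any topology. Let $Y=\bigcap_AH_a\neq\emptyset$, $A$ finite, and let $e_1,e_2,e_3$ have nonempty proper traces on $Y$. Put $F=A\cup\{e_1,e_2,e_3\}$, and let $\mathcal M$ be an OM on $F\cup g$ with affine part $\mathcal L|_F$. By 1.1, intersections are empty iff $g$ is in the closure, and containments of nonempty intersections are closures. Claim: for $e,f$ among the $e_i$,
$$e\Vert_Yf\iff\mathrm{cl}(A,e,g)=\mathrm{cl}(A,f,g).$$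
The right side is visibly transitive, and $\Vert_Y$ is reflexive and symmetric, so (4′) follows. We have $e,f\notin\mathrm{cl}(A)$ and $g\notin\mathrm{cl}(A,e),\mathrm{cl}(A,f)$. Equal traces give $\mathrm{cl}(A,e)=\mathrm{cl}(A,f)$, hence the right side. Disjoint traces give $g\in\mathrm{cl}(A,e,f)$, a flat of rank at most $r(A)+2$, while $\mathrm{cl}(A,e,g)$ and $\mathrm{cl}(A,f,g)$ have rank $r(A)+2$ and lie in it; so all three agree. Conversely, let the closures agree and the traces not be disjoint. Then $g\notin\mathrm{cl}(A,e,f)$ and $r(A,e,f,g)=r(A,e,g)=r(A)+2$, so $r(A,e,f)=r(A)+1$. Hence $\mathrm{cl}(A,e)=\mathrm{cl}(A,f)$ and the traces are equal.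

### 9.2 (4′) and (5) imply (A): the setting

Now assume (1), (2), (3′), (4′), (5). The idea: add the elements of $F$ one at a time. If $M'$ encodes the first elements together with $g$, the new element $f$ should be a single-element extension of $M'$. It is prescribed by the sign of $f$ at each cocircuit. At a vertex this sign is visible; at a cocircuit on $g$ we read it at the end of a line. Condition (4′) makes this reading consistent, and vertices, available by (5), make it faithful.

**Step 9.2.1 (start of the induction).** If $d=0$ then $E=\emptyset$, trivial; let $d\ge1$. From a finite point intersection, discard members that do not lower the dimension: we get $F_0$, $|F_0|=d$, $\bigcap_{F_0}H=\{p_0\}$. A restriction of a finite AOM is a finite AOM (restrict $\mathcal M$), so it suffices to treat finite $F\supseteq F_0$, by induction on $|F|$. For $F=F_0$: by 8.1 each element of $F_0$ is outside the closure in $N_{p_0}$ of the preceding ones, so $F_0$ is independent in $N_{p_0}$. By (O1) and 8.3 $\mathcal L|_{F_0}=\{+,-,0\}^{F_0}$, the affine part of $\{+,-,0\}^{F_0\cup g}$.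

Let $F=F'\cup f\supsetneq F_0$, $f\notin F'\supseteq F_0$, and let $K_0:=\mathcal L|_{F'}$ be the affine part of an OM $M'$ on $F'\cup g$. Now $\mathrm{cl},r$ refer to $M'$.

**Step 9.2.2 (dictionary).** For $B\subseteq F'$, 1.1 says that $\bigcap_BH\neq\emptyset$ iff $g\notin\mathrm{cl}(B)$, and that then $h\in\mathrm{cl}(B)$ iff $\bigcap_BH\subseteq H_h$. Adding a basis of $B$ one element at a time gives $\dim\bigcap_BH=d-r(B)$. So flats avoiding $g$ have rank at most $d$, and $\mathrm{cl}(F_0)$ is a maximal one; by (O3) it is a hyperplane, and $r(M')=d+1$. Hyperplanes avoiding $g$ correspond to points $v$, called *vertices*, with cocircuits $\pm(X_v|_{F'},+)$. Flats $\Lambda\not\ni g$ of rank $d-1$ correspond to *lines* $\ell\cong\mathbb R$. Every flat $\bigcap_BH$ with $B\subseteq F'$ contains a vertex, because the flat $\mathrm{cl}(B)\not\ni g$ is an intersection of hyperplanes, so one of them avoids $g$.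

**Step 9.2.3 (ends of lines carry the cocircuits at infinity).** Let $P\ni g$ be a hyperplane with cocircuits $\pm(Z,0)$, and $\Lambda\subset P$ a flat of rank $d-1$ avoiding $g$ (one exists: extend $g$ to a basis of $P$ and take the closure of the rest). Let $\ell$ be its line. For $h\in F'$: $\ell\subseteq H_h$ iff $h\in\Lambda$; and if $h\notin\Lambda$, then $H_h\cap\ell=\emptyset$ iff $g\in\mathrm{cl}(\Lambda,h)$ iff, by exchange, $h\in\mathrm{cl}(\Lambda,g)=P$. So for $h\notin P$ the set $H_h\cap\ell$ is a point, where $h$ changes sign by (S), and for $h\in P$ either $\ell\subseteq H_h$ or $H_h\cap\ell=\emptyset$.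

Let $X^\pm$ be the sign vectors on $F'$ far out at the two ends of $\ell$. Eliminate $g$ between $(X^+,+)$ and $(-X^-,-)$. For $h\notin P$ we have $-X^-(h)=X^+(h)$, so the result $(W,0)$ has $W=X^+$ off $P$. It vanishes on $\Lambda\cup g$, hence on $P$. So $W=\pm Z$. One end of $\ell$, the *$Z$-end*, has sign $Z(h)$ for all $h\notin P$; the other is the $(-Z)$-end.

**Definition (of $\sigma$).** $\sigma(\pm(X_v|_{F'},+))=\pm X_v(f)$. For $(Z,0)$ and a line $\ell$ as above, $\sigma(Z)$ is the sign of $f$ at the $Z$-end of $\ell$ if $H_f\cap\ell$ is a single point, and $0$ otherwise. Then $\sigma(-C)=-\sigma(C)$.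

### 9.3 The end values do not depend on the line

**Step 9.3.1 (reduction to a plane).** Let $\Lambda,\Lambda'\subset P$ be two choices. Bases of $\Lambda$ and of $\Lambda'$ are bases of $(M'|_P)/g$, and basis exchange connects them through bases changing one element at a time; each intermediate basis spans an admissible flat. So we may assume $\Lambda=\mathrm{cl}(D\cup a)$, $\Lambda'=\mathrm{cl}(D\cup b)$, $|D|=d-2$, $D\cup\{a,g\}$ and $D\cup\{b,g\}$ bases of $P$, $\Lambda\ne\Lambda'$. Put $Y=\bigcap_DH$, $\dim Y=2$, $\ell=Y\cap H_a$, $\ell'=Y\cap H_b$. Since $\mathrm{cl}(D,a,b)=P\ni g$, $\ell\cap\ell'=\emptyset$ and $a\Vert_Yb$.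

**Step 9.3.2 (vanishing agrees).** If $Y\subseteq H_f$ or $Y\cap H_f=\emptyset$, both values are $0$. Otherwise $H_f\cap\ell$ is a single point iff not $f\Vert_Ya$: if not $f\Vert_Ya$, then $H_f\cap\ell\ne\emptyset$, and $\ell\not\subseteq H_f$ by (R), so it is a point by (2); the converse is clear. Likewise for $\ell',b$. By (4′) both values are zero or both are nonzero. Assume they are nonzero, and let $\varepsilon,\varepsilon'$ be the signs of $f$ at the $Z$-ends of $\ell,\ell'$. We show $\varepsilon=\varepsilon'$.

**Step 9.3.3 (comparison through a transversal).** Choose $h\in F'\setminus P$, oriented so that $Z(h)=+$. Put $\chi=Y\cap H_h$, $\varphi=Y\cap H_f$; these are one-dimensional flats. Let $u,u'$ be the points where $\chi$ meets $\ell,\ell'$, and $w,w'$ those where $\varphi$ meets $\ell,\ell'$. Towards the $Z$-end of $\ell$, $h$ goes $-\to+$ at $u$ and $f$ goes $-\varepsilon\to\varepsilon$ at $w$; likewise on $\ell'$. Hence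
$$X_w(h)=-\varepsilon X_u(f),\qquad X_{w'}(h)=-\varepsilon'X_{u'}(f).\tag{1}$$

*Case $\chi=\varphi$.* By (S), $f=\kappa h$ on $Y$ for a sign $\kappa$. As $h=+$ at both $Z$-ends, $\varepsilon=\kappa=\varepsilon'$.

*Case $\chi\cap\varphi=\emptyset$.* Then $f$ is constant and nonzero on $\chi$, and $h$ on $\varphi$: $X_u(f)=X_{u'}(f)\ne0$ and $X_w(h)=X_{w'}(h)\neq0$. By (1), $\varepsilon=\varepsilon'$.

*Case $\chi\ne\varphi$ and $\chi\cap\varphi\ne\emptyset$.* By (R) and (2) the intersection is a point $c$. Let $\alpha$ be the constant sign of $a$ on $\ell'$ and $\beta$ that of $b$ on $\ell$. Along $\chi$, $a$ changes sign exactly at $u$ and $b$ exactly at $u'$, and $u\neq u'$; so $c$ is strictly between $u$ and $u'$ on $\chi$ iff $X_c(a)=\alpha$ and $X_c(b)=\beta$. The same condition says that $c$ is strictly between $w$ and $w'$ on $\varphi$.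

If $c\notin\ell\cup\ell'$: on $\chi$, $f$ changes sign exactly at $c$, and on $\varphi$, $h$ changes sign exactly at $c$. So $X_{u'}(f)=\delta X_u(f)\ne0$ and $X_{w'}(h)=\delta X_w(h)\ne0$ with the same $\delta=\pm1$, and (1) gives $\varepsilon=\varepsilon'$.

If $c\in\ell$, then $c=u=w$ and $c\notin\ell'$, so $X_{u'}(f)\ne0\ne X_{w'}(h)$. By 8.3, $X_{u'}|_{E_c}$ and $-X_{w'}|_{E_c}$ are in $N_c$; on $(a,h,f)$ they have the values $(\alpha,0,X_{u'}(f))$ and $(-\alpha,-X_{w'}(h),0)$. Eliminate $a$: the result vanishes on $D\cup a$, so it is realized on $\ell\cap U_c$, and it has $(h,f)=(-X_{w'}(h),X_{u'}(f))$. But on $\ell$ away from $c$ we have $(h,f)=\pm(+,\varepsilon)$. So $X_{w'}(h)=-\varepsilon X_{u'}(f)$, and (1) gives $\varepsilon=\varepsilon'$. The case $c\in\ell'$ is symmetric. So $\sigma$ is well defined.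

### 9.4 The signature $\sigma$ defines an extension

By Las Vergnas' theorem ([BLVSWZ, Thm. 7.1.8]), a single-element extension $\hat M=M'\cup f$ of the same rank in which all $(C,\sigma(C))$ are cocircuits exists iff on every rank $2$ contraction $M'/G$ the signature, on the circle of (O4), is of type I (all zero), type II (zero on exactly one antipodal pair, $+$ on one open half circle, $-$ on the other), or type III (no zeros, the $+$ contiguous). Here $G$ is a flat of rank $d-1$.

**Step 9.4.1 (contractions by a line: $g\notin G$).** We read the circle along the line $\ell$ of $G$. Let $v_1<\dots<v_s$ be its vertices, and $Z$ the cocircuit of $P=\mathrm{cl}(G,g)$ at the $+$ end. The hyperplanes containing $G$ are $P$ and those of the $v_i$. Consecutive $v_i,v_{i+1}$ lie below the sign vector of a point between them. $v_s$ and $Z$ lie below $(X^+,+)$. $Z$ and $-v_1$ lie below $(-X^-,-)$, since off $P$ we have $-X^-=X^+=Z$. So the circular order is $v_1,\dots,v_s,Z,-v_1,\dots,-v_s,-Z$. If $\ell\subseteq H_f$: type I. If $H_f\cap\ell=\emptyset$: $\sigma(Z)=0$ and all $\sigma(v_i)$ are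 equal and nonzero, type II. If $H_f\cap\ell=\{y\}$, let $\varepsilon=\sigma(Z)$; then $\sigma(v_i)=\varepsilon$ for $v_i>y$, $-\varepsilon$ for $v_i<y$. So the value is $\varepsilon$ on the $v_i>y$, on $Z$, and on the $-v_i$ with $v_i<y$: type II if $y$ is a vertex, type III otherwise.

**Step 9.4.2 (contractions at infinity: $g\in G$).** Then $d\ge2$. Let $D\cup g$ be a basis of $G$ and $Y=\bigcap_DH$, $\dim Y=2$. For $a\in F'\setminus G$, $g\in\mathrm{cl}(D,a)$ would give $a\in\mathrm{cl}(D,g)=G$ by exchange; so $\ell_a=Y\cap H_a$ is a line. The hyperplanes containing $G$ are $P_a=\mathrm{cl}(G,a)$, with cocircuits $\pm Z_a$ (we suppress the coordinate $g=0$), and $\sigma(Z_a)$ may be read on $\ell_a$. If $P_a\ne P_b$, then $\mathrm{cl}(D,a,b)$ has rank $d$, and it does not contain $g$, since otherwise it would equal both $P_a$ and $P_b$; so $\ell_a,\ell_b$ meet in exactly one point. If $Y\subseteq H_f$ or $Y\cap H_f=\emptyset$: type I. Otherwise put $\varphi=Y\cap H_f$; as in 9.3.2, $\sigma(Z_a)=0$ iff $f\Vert_Ya$. We show: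

**(B)** *If $Z_c$ is strictly between $Z_a$ and $Z_b\neq\pm Z_a$ on the shorter arc, and $\sigma(Z_a),\sigma(Z_b)\ge0$ are not both $0$, then $\sigma(Z_c)=+$.*

*(B) implies the types.* Suppose $\sigma(C)=\sigma(C')=0$, $C'\ne\pm C$, and $\sigma(W)\neq0$. Then $C'$ lies strictly between some $\pm C$ and some $\pm W$; applying (B) to $C'$, or to $-C'$ and the negatives, contradicts $\sigma(C')=0$. So unless all values are zero there is at most one zero pair. If $\pm C$ is the zero pair and $P,Q$ in one open half circle bounded by $\pm C$ have $\sigma(P)=+$, $\sigma(Q)=-$, then $Q$ is strictly between $P$ and one of $\pm C$, contradicting (B): so type II. If there are no zeros and the $+$ are not contiguous, there are $P,R$ with value $+$ and a $-$ on both arcs between them. $R\neq-P$ since $\sigma(-P)=-$, so the shorter arc contradicts (B): so type III.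

*Proof of (B).* By (O4), betweenness gives $Z_c(a)=Z_b(a)$, $Z_c(b)=Z_a(b)$ and $Z_a(c)=-Z_b(c)\ne0$. Reorient $a,b,c$ so that on $(a,b,c)$
$$Z_a=(0,+,+),\quad Z_b=(+,0,-),\quad Z_c=(+,+,0).$$

*Both positive.* Far points at the two ends of $\ell_a$ and of $\ell_b$ have signs on $(a,b,c,f)$: $p^\pm=\pm(0,+,+,+)$ and $q^\pm=\pm(+,0,-,+)$. (SE) for $p^+,q^+$ at $c$ gives a point $z$ with $c=0$, $D$ vanishing, $(a,b,f)=(+,+,+)$; so $z\in\ell_c$. For $p^-,q^-$ it gives $z_1\in\ell_c$ with $(a,b,f)=(-,-,-)$. Towards the $Z_c$-end $a$ goes $-\to+$, so $z_1$ precedes $z$. Hence $f$ goes $-\to+$ on $\ell_c$, and $\sigma(Z_c)=+$.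

*$\sigma(Z_a)=0$, $\sigma(Z_b)=+$.* So $f\Vert_Ya$. By (4′) not $f\Vert_Yc$, since $\ell_a\ne\ell_c$ meet; so $f$ crosses $\ell_c$ exactly once. If $\varphi=\ell_a$, then $f=\kappa a$ on $Y$; at the $Z_b$-end of $\ell_b$, $a=f=+$, so $\kappa=+$ and at the $Z_c$-end $f=a=+$. Otherwise $\varphi\cap\ell_a=\emptyset$; let $s\ne0$ be the sign of $f$ on $\ell_a$ and $t\neq0$ the sign of $a$ on $\varphi$. On $\ell_b$ towards the $Z_b$-end both $a$ and $f$ go $-\to+$. If $t=+$, the $f$-crossing comes after the $a$-crossing, so $s=-$; if $t=-$, it comes before, so $s=+$. Thus $s=-t$. On $\ell_c$ towards the $Z_c$-end $a$ goes $-\to+$. If $t=+$, the $f$-crossing comes after the $a$-crossing, where $f=s=-$; so $f$ goes $-\to+$. If $t=-$, it comes before the $a$-crossing, where $f=s=+$; again $f$ goes $-\to+$. So $\sigma(Z_c)=+$.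

*$\sigma(Z_b)=0$, $\sigma(Z_a)=+$.* The previous argument with $a,b$ exchanged; it did not use the orientation of $c$. This proves (B). $\square$

So $\hat M$ exists.

### 9.5 The affine part of the extension is $\mathcal L|_F$

Let $K=\mathcal L|_F$ and $K'$ the affine part of $\hat M$. Both project onto $K_0$ on $F'$. Let $X_0\in K_0$ and $\varepsilon=\pm$. We test both sets by the same criterion on cocircuits.

**Step 9.5.1 (criterion for $K'$).** *$(X_0,\varepsilon)\in K'$ iff some cocircuit $C\le(X_0,+)$ of $M'$ has $\sigma(C)=\varepsilon$.* "$\Leftarrow$": compose $(C,\varepsilon)$ with any covector of $\hat M$ lifting $(X_0,+)$. "$\Rightarrow$": by (O2) some cocircuit of $\hat M$ below the given covector has $f$-value $\varepsilon$. Its zero set is a hyperplane of $\hat M$ not containing $f$, hence a hyperplane of $M'=\hat M\setminus f$. So its restriction is a cocircuit $C\le(X_0,+)$ of $M'$. Now $(C,\varepsilon)$ and $(C,\sigma(C))$ are both cocircuits of $\hat M$ with comparable supports, so the supports are equal; by uniqueness up to sign, $\sigma(C)=\varepsilon$.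

**Step 9.5.2 (same criterion for $K$, sufficiency).** Let $C\le(X_0,+)$, $\sigma(C)=\varepsilon$, and $X_x|_{F'}=X_0$. If $C=(X_v|_{F'},+)$, then $X_v\circ X_x\in\mathcal L$ restricts to $(X_0,\varepsilon)$. If $C=(Z,0)$, let $P=z(C)$. By (O2) in $M'|_P$ there is a cocircuit $V\le(X_0,+)|_P$ with $V(g)=+$. Its zero set is a rank $d-1$ flat avoiding $g$; let $\ell$ be its line. The sign vector of any point of $\ell$, restricted to $P$ with $g=+$, is a cocircuit of $M'|_P$ with that zero set, so it is $V$. For $p$ far at the $Z$-end of $\ell$, $X_p$ is $V$ on $P\setminus g$ and $Z\le X_0$ off $P$. So $X_p|_{F'}\le X_0$ and $X_p(f)=\sigma(Z)=\varepsilon$; use $X_p\circ X_x$.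

**Step 9.5.3 (same criterion for $K$, necessity).** Let $(X_0,\varepsilon)\in K$. Put $V=\bigcap_{z(X_0)}H$, $k=\dim V$, $c=\{q\in V:X_q|_{F'}=X_0\}$ (open in $V$, connected by 8.2), $c^\varepsilon=c\cap\{f=\varepsilon\}\neq\emptyset$. Induct on $k$.

$k=0$: $V=c$ is a vertex, and $C=(X_0,+)$.

$k=1$: $c$ is an open interval of the line $V$. $V$ contains a vertex, which is not in $c$; so $c\neq V$ has a finite end, and each finite end $y$ of $c$ has $X_y|_{F'}<X_0$ with a larger flat as zero set, so it is a vertex. If $f=\varepsilon$ on all of $V$, use such an end. Otherwise $H_f\cap V=\{y\}$; from a point of $c^\varepsilon$ move away from $y$ to an end of $c$. We reach a vertex with $f=\varepsilon$, or an infinite end, the $Z$-end for some $Z$ with $(Z,0)\le(X_0,+)$ and $\sigma(Z)=\varepsilon$.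

$k\ge2$: if some $y\in\overline c\setminus c$ has $X_y(f)=\varepsilon$, then $X_y|_{F'}<X_0$ spans a flat of smaller dimension, and induction for $(X_y|_{F'},\varepsilon)$ gives $C$. Otherwise $c^\varepsilon$ is open and closed in $V^\varepsilon=V\cap\{f=\varepsilon\}$, which is connected (by (S), or because $V^\varepsilon=V$). So $V^\varepsilon\subseteq c$. As $V$ contains a vertex $v$ and $k\ge2$, there are $h_1,h_2\in F'$, vanishing at $v$, with $r(z(X_0)\cup\{h_1,h_2\})=r(z(X_0))+2$; their traces $\eta_i$ on $V$ are proper, distinct and meet. Since $X_0(h_i)\ne0$, $\eta_i\cap c=\emptyset$. So $V^\varepsilon\neq V$ and $V\cap H_f\neq\emptyset$. If $\eta_i\cap H_f\ne\emptyset$ and $\eta_i\not\subseteq H_f$, then by (S) $\eta_i$ meets $V^\varepsilon\subseteq c$: impossible. So $\eta_i\cap H_f=\emptyset$ or, by (R), $\eta_i=V\cap H_f$; that is, $h_i\Vert_Vf$ for $i=1,2$. By (4′) $h_1\Vert_Vh_2$: a contradiction, as $\eta_1\ne\eta_2$ meet.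

**Step 9.5.4 (conclusion).** (FS) and (SE) hold in $K$ and in $K'$. For $X_0\in K_0$ consider the nonempty set of $\varepsilon\in\{+,-,0\}$ with $(X_0,\varepsilon)$ in $K$ (or $K'$). If it contains $+$ and $-$, (SE) at $f$ adds $0$. If it contains $0$ and one of $\pm$, (FS) adds the other. So it is $\{+\}$, $\{-\}$, $\{0\}$ or $\{+,-,0\}$, and it is determined by which of $\pm$ it contains. By 9.5.1–9.5.3 these agree, so $K=K'$. This completes the induction and, with 9.1 and Section 8, proves Theorem 7.1(i). $\square$

## 10. Building the space of a simple FAOM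

For each finite $F$ the OM of (A) gives a sphere. The idea is to keep, for growing $F$, only the part of the sphere around finitely many chambers, chosen so that nothing there changes when $F$ grows, and to glue. Then one must recognize the resulting manifold as $\mathbb R^d$ with pseudohyperplanes; for this we exhaust half-spaces by PL balls.

**(PL)** For an OM $M$ of rank $r$ let $\sigma_V=|\Delta\{V':0<V'\le V\}|$ for $V\in M\setminus0$. The $\sigma_V$ are PL balls of dimension $\operatorname{rank}(V)-1$ with boundary $\bigcup_{V'<V}\sigma_{V'}$, decomposing the PL $(r-1)$-sphere $\Sigma(M)$. Every linear extension of a tope poset (topes ordered by separation from a base tope) is a shelling. An order ideal is an initial segment of a linear extension, so *the union of the $\sigma_T$, $T$ in a nonempty proper order ideal of a tope poset, is a PL $(r-1)$-ball* ([BLVSWZ, §4.3 and Appendix 4.7]; shellable pseudomanifolds are PL balls or spheres, Danaraj–Klee). Ball complexes with isomorphic face posets are PL homeomorphic cell by cell. Example: for $r=2$ the sphere is a polygon, and the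 topes in an ideal fill an arc. The open cell of $V$ is the interior of $\sigma_V$, the set of points with sign vector $V$.

Let $\mathcal L$ be a simple FAOM on $E$.

**Step 10.1 (localizations are OMs).** As $\{Y\ge X\}$ is finite and $X\circ Y\in\mathcal L$, $N_X=\mathcal L|_{z(X)}$ is a finite set of sign vectors. Distinct elements of $z(X)$ give distinct coordinate functions on it (no parallels), so $z(X)$ is finite. By (A), $N_X$ is the affine part of some $\mathcal M$ on $z(X)\cup g$, and $(0,+)\in\mathcal M$ comes from $X$. If $(Y,+)\in\mathcal M$, eliminating $g$ between $(Y,+)$ and $(0,-)$ gives $(Y,0)$; conversely $(Y,0)\circ(0,+)=(Y,+)$. So $N_X=\mathcal M/g$ is an OM. It has no loops and no parallel elements: if $f\in\mathrm{cl}(e)$ in $N_X$, the restriction to $\{e,f\}$ would be a loopfree OM of rank $1$, $\{0,\pm V\}$, making $e,f$ parallel in $\mathcal L$. In particular, *if $e\ne f$ are both in some $z(X)$, some $Y\in\mathcal L$ has $Y(e)=0\ne Y(f)$.*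

**Step 10.2 (notation).** For $A$ with $\mathcal L_A=\{X\in\mathcal L:X|_A=0\}\neq\emptyset$ let $\bar A=\bigcap_{X\in\mathcal L_A}z(X)$, a finite set. A *tope of $\mathcal L_A$* is $T\in\mathcal L_A$ with $z(T)=\bar A$. Every $X\in\mathcal L_A$ is below one: for each of the finitely many $e\in z(X)\setminus\bar A$, compose with an element of $\mathcal L_A$ nonzero at $e$. For finite $F$ let $\hat M_F$ be the OM on $F\cup g$ of (A). Its topes have $g\neq0$, so they are determined by $\mathcal L|_F$ up to sign, and topes determine an OM; hence $\hat M_F$ is unique and restrictions are compatible. By 1.1, the closure in $\hat M_F$ of $B\subseteq F$ with $\mathcal L_B\neq\emptyset$ is $\bar B\cap F$.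

**Step 10.3 (descent).** This produces faces of a given tope. *If $T$ is a tope of $\mathcal L_A$, $Y\in\mathcal L_A$ and $S(T,Y)\ne\emptyset$, there is $Z\le T$ in $\mathcal L_A$ with $\emptyset\ne z(Z)\setminus\bar A\subseteq S(T,Y)$.* For $Y'\in\mathcal L_A$ we have $T\circ Y'=T$, as $Y'$ vanishes on $\bar A$. So by (SE) there are $Z\in\mathcal L_A$ with $Z=T$ off $S(T,Y)$ and $z(Z)\cap S(T,Y)\ne\emptyset$. Take one with $|S(T,Z)|$ minimal. If $e'\in S(T,Z)\subseteq S(T,Y)$, (SE) for $T,Z,e'$ gives $Z'$ with $Z'(e')=0$ and $Z'=T$ off $S(T,Z)$; it is admissible and $S(T,Z')\subseteq S(T,Z)\setminus e'$, a contradiction. So $S(T,Z)=\emptyset$ and $Z\le T$.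

(a) Put $W_T=\bigcup_{X\in\mathcal L,X\le T}z(X)$, a finite set. *If $F\supseteq W_T$, $Y\in\mathcal L_A$ and $Y|_F\le T|_F$, then $Y\le T$.* Otherwise $S(T,Y)\ne\emptyset$, since $Y$ vanishes on $\bar A$; descent gives an element of $W_T\cap S(T,Y)\subseteq F$, contradicting $Y|_F\le T|_F$.

(b) *There are countably many topes of $\mathcal L_A$; $\mathcal L$ and $E$ are countable.* If $T\ne T'$ are topes of $\mathcal L_A$, apply descent with $Y=T'$: the tope $Z\circ T'$ has the lower bound $Z$ in common with $T$, and $S(Z\circ T',T')=S(T,T')\setminus z(Z)$ is smaller. Iterating, $T$ and $T'$ are joined by a chain of topes, consecutive ones having a common lower bound; each tope has finitely many such neighbors. So the topes are countable. Each $X\in\mathcal L$ is below a tope of $\mathcal L=\mathcal L_\emptyset$, and $E=\bigcup z(X)$ with all $z(X)$ finite.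

**Step 10.4 (rank).** *If $X$ is minimal in $\mathcal L$ and $Y\in\mathcal L$ vanishes on $z(X)$, then $Y=X$.* Otherwise choose such a $Y\neq X$ with $|S(X,Y)|$ minimal. If it is $0$, then $Y<X$, contradicting minimality. If $e\in S(X,Y)$, (SE) gives $Z$ with $Z(e)=0$ and $Z=X$ off $S(X,Y)$; so $Z\ne X$ vanishes on $z(X)$ and $S(X,Z)\subseteq S(X,Y)\setminus e$, a contradiction.

Hence for finite $F\supseteq z(X)$ the flat $z(X)$ of $\hat M_F$ is maximal avoiding $g$, so it is a hyperplane by (O3). By 10.1, $\operatorname{rank}(N_X)=r(z(X)\cup g)-1=r(z(X))$. So $r(\hat M_F)=\operatorname{rank}(N_X)+1$. Taking $F$ to contain $z(X)\cup z(X')$ shows that $d:=\operatorname{rank}(N_X)$ is the same for all minimal $X$; minimal elements exist since lower sets are finite. If $d=0$, then $z(X)=\emptyset$, so every $Y$ equals $X$, $|\mathcal L|=1$ and $E=\emptyset$; the empty arrangement in $\mathbb R^0$ does. Let $d\ge1$, fix a minimal $X_{\min}$, and put $F_{\min}=z(X_{\min})$. For $F\supseteq F_{\min}$, $r(\hat M_F)=d+1$, and $F_{\min}\cup g$ spans.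

**Step 10.5 (finite ideals look the same in large restrictions).** Let $T_1$ be a tope of $\mathcal L_A$, and let $\mathcal T$ be the set of all topes of $\mathcal L_A$, or of those with $T(e)=+$ for a fixed $e\notin\bar A$ with $T_1(e)=+$. Order $\mathcal T$ by inclusion of $S(T_1,\cdot)$. A tope is determined by the finite set $S(T_1,T)$, so principal ideals are finite; as $\mathcal T$ is countable, it is an increasing union of finite ideals. *Let $J\ni T_1$ be a finite ideal, $F\supseteq F_{\min}\cup\bigcup_{T\in J}W_T$ finite (and $e\in F$). Then*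

(a) *$X\mapsto X|_F$ is an order isomorphism from $\{X\in\mathcal L_A:X\le T\text{ for some }T\in J\}$ onto $\{V\in\mathcal L_A|_F:V\le T|_F\text{ for some }T\in J\}$;*

(b) *$J|_F$ is an ideal in the tope poset of $\hat M_F/A$ based at $(T_1|_F,+)$.*

Note $\bar A=z(T_1)\subseteq F$. Proof of (a): surjectivity is 10.3(a). If $X|_F\le X'|_F$ and $X'\le T\in J$, then $X\le T$ by 10.3(a), and $z(X)\supseteq z(X')$ since both lie in $F$; as both are below $T$, $X\le X'$. Injectivity follows.

Proof of (b): restrictions $(T|_F,+)$ of topes have zero set $\bar A$, so they are topes of $\hat M_F/A$. Let $V$ be a tope of $\hat M_F/A$ with $S((T_1|_F,+),V)\subseteq S(T_1,T)$, $T\in J$; so $V(g)=+$. Take a geodesic $(T_1|_F,+)=V_0,\dots,V_s=V$ in the tope graph ([BLVSWZ, §4.2]): $V_{i+1}=V_i'\circ(-V_i)$ with $V_i'<V_i$ a common facet, and $S(V_0,V_i)$ increasing. All $V_i$ have $g=+$, and so do all $V_i'$, since otherwise $V_i,V_{i+1}$ would differ at $g$. Inductively let $V_i=(Y_i|_F,+)$ with $Y_i\in J$ and $S(T_1,Y_i)\subseteq F$; start with $Y_0=T_1$. Write $V_i'=(Z|_F,+)$ with $Z\in\mathcal L_A$.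 By 10.3(a) $Z\le Y_i$, so $z(Z)\subseteq W_{Y_i}\subseteq F$. Then $Y_{i+1}=Z\circ(-Y_i)$ is a tope of $\mathcal L_A$ restricting to $V_{i+1}$ and differing from $Y_i$ only inside $F$. So $S(T_1,Y_{i+1})=S(V_0,V_{i+1})\subseteq S(V_0,V)\subseteq S(T_1,T)$. In the second version of $\mathcal T$ this set does not contain $e$, so $Y_{i+1}(e)=+$. Hence $Y_{i+1}\in J$, and $V\in J|_F$.

**Step 10.6 (the space $\mathbf M$).** Let $I_1\subset I_2\subset\cdots$ be finite ideals exhausting the topes of $\mathcal L$ (case $A=\emptyset$, base $T_0$). If the set of topes is finite, the sequence may stabilize. Let $F_1\subseteq F_2\subseteq\cdots$ be finite with $F_n\supseteq F_{\min}\cup\bigcup_{T\in I_n}W_T$; then $\bigcup F_n=E$, since each $e$ lies in some $z(X)$ and $X$ is below a tope. Put $M_n=\hat M_{F_n}$, $\Sigma_n=\Sigma(M_n)\cong S^d$ and $R_n=\bigcup_{T\in I_n}\sigma_{(T|_{F_n},+)}$, a PL $d$-ball by 10.5(b) and (PL); the ideal is proper since no tope with $g=-$ is in it. Let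
$$K_n^\circ=\{X\in\mathcal L:\text{all topes }T\ge X\text{ lie in }I_n\},$$
and let $O_n$ be the union of the open cells of $(X|_{F_n},+)$, $X\in K_n^\circ$.

*$O_n=\operatorname{int}R_n$.* An open cell $V$ is in the interior iff all topes $\ge V$ are in $I_n|_{F_n}$. If $V(g)=0$, some tope above has $g=-$. So an interior cell has $g=+$, and by 10.5(a) $V=(X|_{F_n},+)$ with $X\le T\in I_n$. For such $X$, $z(X)\subseteq F_n$; a tope $V''\ge V$ has $g=+$, so $V''=(Y|_{F_n},+)$ with $Y\in\mathcal L$, and $X\circ Y$ restricts to $V''$ and has zero set $z(X)\cap z(Y)\subseteq F_n$, which is empty. So the topes of $M_n$ above $V$ are the restrictions of the topes of $\mathcal L$ above $X$. Moreover $T|_{F_n}=T'|_{F_n}$ with $T'\in I_n$ forces $T\le T'$ by 10.3(a), so $T=T'$. Hence $V$ is interior iff $X\in K_n^\circ$.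

*Transition maps.* For $V\in M_n\setminus0$ let
$$\tau_V=\bigcup\{\sigma_{V'}:V'\in M_{n+1}\setminus0,\ V'|_{F_n\cup g}\le V\}.$$
Nonzero $V'$ have nonzero restriction, as $F_{\min}\cup g$ spans. Some tope $T_0'$ of $M_{n+1}/z(V)$ restricts to $V$: compose a lift of $V$ with any tope of $M_{n+1}/z(V)$. If $V'|_{F_n\cup g}\le V$, then $V'\circ T_0'$ is a tope of $M_{n+1}/z(V)$ restricting to $V$, and $V'\le V'\circ T'_0$. So $\tau_V$ is the union of the $\sigma_{T'}$ over the topes $T'$ of $M_{n+1}/z(V)$ restricting to $V$, i.e. with $S(T'_0,T')$ disjoint from $F_n\cup g$. These form a nonempty ideal based at $T'_0$, proper because $-T_0'$ is not in it. So $\tau_V$ is a PL ball of dimension $\operatorname{rank}(V)-1$. Its interior consists of the open cells $V'$ restricting to $V$: if $V'$ restricts to $V$, so does every tope of $M_{n+1}/z(V)$ above it; if its restriction is $<V$, then $V'\circ(-T_0')$ does not restrict to $V$. So the interiors partition $\Sigma_{n+1}$, $\partial\tau_V=\bigcup_{V''<V}\tau_{V''}$, and the $\tau_V$ form a ball complex with face poset $M_n\setminus0$. By (PL)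 there is a PL homeomorphism $\theta_n:\Sigma_n\to\Sigma_{n+1}$ taking each open cell $V$ onto $\operatorname{int}\tau_V$.

If $V=(X|_{F_n},+)$ with $X\le T\in I_n$, the only cell of $\Sigma_{n+1}$ restricting to $V$ is $(X|_{F_{n+1}},+)$: such a cell is $(Y|_{F_{n+1}},+)$ with $Y|_{F_n}=X|_{F_n}\le T|_{F_n}$, so $Y\le T$ and $Y=X$ by 10.5(a). Since $K_n^\circ\subseteq K_{n+1}^\circ$, $\theta_n$ restricts to a PL open embedding $O_n\to O_{n+1}$ preserving the cells labeled by $X\in K_n^\circ$.

Let $\mathbf M=\varinjlim O_n$. It is a Hausdorff, second countable PL $d$-manifold, the disjoint union of open cells $c_X$, $X\in\mathcal L$, because each $X$ has finitely many topes above it and so lies in some $K_n^\circ$. By 10.5(a), $c_{X'}$ lies in the closure of $c_X$ iff $X'\le X$, and otherwise is disjoint from it. Put $H_e=\bigcup_{X(e)=0}c_X$ and give $p\in c_X$ the sign vector $X$.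

**Step 10.7 (half-spaces).** This step shows that traces are flat. Let $\mathcal L_A\ne\emptyset$, $e\notin\bar A$, $\mathcal L_{A\cup e}\ne\emptyset$. Put $Y=\bigcap_AH_a$, $Y'=Y\cap H_e$, $Y^+=\bigcup\{c_X:X\in\mathcal L_A,X(e)\ge0\}$, and $k=d-r(\bar A)$ (rank in any $\hat M_F$ with $\bar A\subseteq F$). *Claim: $(Y^+,Y')\cong(\mathbb R^{k-1}\times[0,\infty),\ \mathbb R^{k-1}\times0)$.*

*Base topes.* Let $X_1$ be a tope of $\mathcal L_{A\cup e}$. There is a tope $T_1\ge X_1$ of $\mathcal L_A$ with $T_1(e)=+$: take $Y_0\in\mathcal L_A$ with $Y_0(e)\neq0$; one of $X_1\circ(\pm Y_0)$ has $e$-value $+$; compose it with a tope of $\mathcal L_A$. Let $\mathcal T^+$ be the set of topes $T$ of $\mathcal L_A$ with $T(e)=+$, based at $T_1$.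

($*$) *For $T\in\mathcal T^+$ and $h\in\overline{A\cup e}\setminus\bar A$: $T(h)=T_1(h)$.* Otherwise (SE) at $h$ gives $Z\in\mathcal L_A$ with $Z(h)=0$, $Z(e)=+$. But $\mathcal L_{A\cup h}\supseteq\mathcal L_{A\cup e}\neq\emptyset$, and by matroid exchange $e\in\overline{A\cup h}$, so $Z(e)=0$: a contradiction.

*A ball with a ball in its boundary.* Let $J\ni T_1$ be a finite ideal of $\mathcal T^+$, $n$ large enough that $F=F_n$ satisfies the hypotheses of 10.5, and $R_J=\bigcup_{T\in J}\sigma_{(T|_F,+)}\subset\Sigma(M_n/A)\cong S^k$. It is a PL $k$-ball by 10.5(b). Let $D_J$ be the set of topes $X$ of $\mathcal L_{A\cup e}$ with $X\le T$ for some $T\in J$. For $X\in D_J$, the tope $T_X:=X\circ T_1\in\mathcal T^+$ satisfies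
$$S(T_1,T_X)=S(X_1,X)\subseteq S(T_1,T),\tag{2}$$
because off $\overline{A\cup e}$ we have $T_1=X_1$, $T_X=X=T$, and on it $T_X=T_1$. So $T_X\in J$.

*$D_J|_F$ is an ideal in the tope poset of $M_n/(A\cup e)$ based at $(X_1|_F,+)$.* We have $\overline{A\cup e}=z(X_1)\subseteq W_{T_1}\subseteq F$. Let $V$ be a tope there, separated from $(X_1|_F,+)$ only inside $S(X_1,X)$, $X\in D_J$. Then $V(g)=+$, and $V\circ(T_1|_F,+)$ is a tope of $M_n/A$ separated from $(T_1|_F,+)$ only inside $S(X_1,X)=S(T_1,T_X)$. By 10.5(b) it is $(T''|_F,+)$ with $T''\in J$. By 10.5(a), $V=(X''|_F,+)$ with $X''\le T''$; as $z(X'')\subseteq F$, $z(X'')=\overline{A\cup e}$, and $X''\in D_J$.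

This ideal is nonempty and proper, and $M_n/(A\cup e)$ has rank $k$; so $D=\bigcup_{X\in D_J}\sigma_{(X|_F,+)}$ is a PL $(k-1)$-ball. $D\subset\partial R_J$, because each cell of $D$ has $e=0$, hence lies below a tope of $M_n/A$ with $e=-$, and all topes of $R_J$ have $e=+$. Put $O_J=\operatorname{int}R_J\cup\operatorname{int}D$.

*$O_J$ is the union of the cells of those $X\in\mathcal L_A$ with $X(e)\ge0$ for which all $T\in\mathcal T^+$ with $T\ge X$ lie in $J$.* For $X(e)=+$ this is the argument of 10.6: an interior cell of $R_J$ has only topes of $J|_F$ above it, so $g=+$ and $e=+$; by 10.5(a) it is $(X|_F,+)$ with $X\le T\in J$; the topes of $M_n/A$ above it are the restrictions of the topes of $\mathcal L_A$ above $X$, and restriction identifies no tope with one in $J$.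

Let $X(e)=0$. If all $T\in\mathcal T^+$ with $T\ge X$ are in $J$, then each tope $X'\ge X$ of $\mathcal L_{A\cup e}$ has $X'\circ T_1\in J$, so $X'\in D_J$. Also $z(X)\subseteq F$, so as before the topes of $M_n/(A\cup e)$ above $(X|_F,+)$ are the restrictions of such $X'$. Thus $X$ is in $\operatorname{int}D$. Conversely, a cell in $\operatorname{int}D$ has $g=+$ and is below some element of $D_J|_F$, so by 10.5(a) it is $(X|_F,+)$ with $X\in\mathcal L_{A\cup e}$ below an element of $D_J$. The tope $X'=X\circ(-X_1)$ of $\mathcal L_{A\cup e}$ restricts to a tope above this cell, hence to an element of $D_J|_F$; by 10.3(a) $X'$ is itself below an element of $J$, so $X'\in D_J$ and $T_{X'}\in J$. For $T\in\mathcal T^+$ with $T\ge X$ we have $S(T_1,T)\subseteq S(T_1,T_{X'})$: outside $z(X)$ both $T$ and $T_{X'}$ equal $X$; on $z(X)\setminus\overline{A\cup e}$, $T_{X'}=X'=-X_1=-T_1$; on $\overline{A\cup e}$, $T=T_1$ by ($*$). So $T\in J$.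

*Conclusion of the step.* This set of cells is finite and closed upwards in $\{X\in\mathcal L_A:X(e)\ge0\}$. So for $n$ large all its members are in $K_n^\circ$, $O_J\subset O_n\subset\mathbf M$, and $O_J$ is open in $Y^+$. A PL ball with a PL ball of one dimension less in its boundary is standard: $(R_J,D)$ is PL homeomorphic to $([-1,1]^{k-1}\times[0,1],\ [-1,1]^{k-1}\times0)$ [RS, Ch. 3]. Hence
$$(O_J,O_J\cap Y')\cong_{PL}\big((-1,1)^{k-1}\times[0,1),\ (-1,1)^{k-1}\times0\big).\tag{3}$$
For finite ideals $J_1\subseteq J_2\subseteq\cdots$ exhausting $\mathcal T^+$, the sets $O_{J_i}$ increase to $Y^+$, since each $X$ has finitely many topes above it. So $Y^+$ is a PL manifold with boundary $Y'$, and the claim follows from the next step.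

**Step 10.8 (Lemma: increasing unions of half-open cubes).** *A PL manifold with boundary $Q$ which is an increasing union of open subsets $Q_i$, each PL homeomorphic to $(-1,1)^{k-1}\times[0,1)$ with $(-1,1)^{k-1}\times0$ corresponding to $Q_i\cap\partial Q$, is homeomorphic to $\mathbb R^{k-1}\times[0,\infty)$.*

*Proof.* For $k=1$, $Q$ is a connected $1$-manifold with exactly one boundary point, and it is noncompact (otherwise $Q=Q_i\cong[0,1)$ for some $i$); so $Q\cong[0,\infty)$. Let $k\ge2$. A compact subset of $Q$ lies in some $Q_i$, hence in the interior in $Q$ of some $[-t,t]^{k-1}\times[0,t]\subset Q_i$, $t<1$. So there are PL $k$-balls $B_1,B_2,\dots$ of this form with $B_j\subset\operatorname{int}_QB_{j+1}$ and $\bigcup B_j=Q$. We have $\partial B_j=D_j\cup G_j$, where $D_j=B_j\cap\partial Q$ and the frontier $G_j$ are PL $(k-1)$-balls with common boundary. Let $A_j=\overline{B_{j+1}\setminus B_j}$ and $a_j=\overline{D_{j+1}\setminus D_j}$.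

We show $A_j$ is a ball. Put $B_{j+1}$ into a PL sphere $B_{j+1}\cup_\partial C$, $C$ a ball. Since $B_j$ is disjoint from $G_{j+1}$, $B_j\cap C=B_j\cap\partial B_{j+1}=D_j$. So $C\cup B_j$ is a ball, being two balls meeting in a common face, and its complementary closure $A_j$ is a PL $k$-ball, with $\partial A_j=G_j\cup a_j\cup G_{j+1}$. As $D_j\subset\operatorname{int}D_{j+1}$, the combinatorial annulus theorem [RS, Ch. 3] gives $a_j\cong S^{k-2}\times[0,1]$. All this holds as well for the standard exhaustion of $\mathbb R^{k-1}\times[0,\infty)$ by $[-j,j]^{k-1}\times[0,j]$.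

Start with a homeomorphism of $(B_1,D_1,G_1)$ onto its standard counterpart. Given it on $B_j$, extend it over $a_j$ by the product structure, beginning with the given map on $\partial D_j$; then over the ball $G_{j+1}$ by coning from $\partial G_{j+1}=\partial D_{j+1}$; then over the ball $A_j$ by coning from $\partial A_j$. The union is a homeomorphism; it carries $\partial Q=\bigcup D_j$ onto $\mathbb R^{k-1}\times0$. $\square$

**Step 10.9 (conclusion of (ii)).** Reversing the sign of $e$ gives the same for $Y^-=\bigcup\{c_X:X\in\mathcal L_A,X(e)\le0\}$. Both are closed in $Y$ and meet in $Y'$. Their parametrizations differ on $Y'$ by a homeomorphism of $\mathbb R^{k-1}$; correcting one of them by the product of this homeomorphism with the identity of the half-line, we glue to $(Y,Y')\cong(\mathbb R^k,\mathbb R^{k-1})$. For $A=\emptyset$ (there is some $e$, as $d\ge1$, and $\mathcal L_{\{e\}}\neq\emptyset$ by simplicity) we get $\mathbf M\cong\mathbb R^d$, and each $H_e$ is a pseudohyperplane with sides $\{X(e)=\pm\}$. Orient accordingly; then $\mathcal L(\mathscr A)=\mathcal L$. It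 remains to verify the conditions.

*$H_e\ne H_f$ for $e\ne f$:* by 10.1 if $H_e\cap H_f\ne\emptyset$; otherwise because $H_e\ne\emptyset$.

*(2):* let $Y=\bigcap_AH_a$ and $Y\cap H_e\ne\emptyset$, so $\mathcal L_{A\cup e}\ne\emptyset$. If $e\in\bar A$, then $Y\subseteq H_e$; otherwise $Y\cap H_e$ is a pseudohyperplane in $Y$, as just proved.

*(3′):* let $p\in c_X$, $X\in K_n^\circ$, $V=(X|_{F_n},+)$, $k=\dim c_X=\operatorname{rank}(V)-1$. The open star of the vertex $V$ in $\Delta(M_n\setminus0)$ is the union of the open simplices of chains containing $V$. It contains $c_X$ (chains with top $V$). The covectors $V'\ge V$ have $g=+$ and, as in 10.6, are the $(X'|_{F_n},+)$ with $X'\ge X$, and such $X'$ are in $K_n^\circ$; so the star lies in $\bigcup_{X'\ge X}c_{X'}\subset O_n$ and meets $H_e$ only for $e\in z(X)=E_p$. The star is the open cone over the join $|\Delta(<V)|*|\Delta(>V)|$, that is, the product of the open cones over the two factors. Since $|\Delta(<V)|=\partial\sigma_V\cong S^{k-1}$, the first is $\mathbb R^k$. Since $V'\mapsto V'|_{z(X)}$ is an isomorphism from $\{V'>V\}$ to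 $N_X\setminus0$, the second is $C(N_X)$; and $\operatorname{rank}N_X=d+1-\operatorname{rank}(V)=d-k$. The $e$-sign of a point is that of the top of its chain, so $H_e$ corresponds to $\mathbb R^k\times H_e^{N_X}$ for $e\in z(X)$, and $p$, whose chain has top $V$, to a point of $\mathbb R^k\times$apex.

*(1):* local finiteness follows from (3′). The $c_T$, $T$ a tope, are open, connected and disjoint, and their union is the complement of $\bigcup H_e$; so they are the chambers. $\overline{c_T}=\bigcup_{X\le T}c_X$, so the walls of $c_T$ are indexed by elements of the finite set $W_T$.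

*(4′):* by 9.1, since $\mathcal L$ satisfies (A). *(5):* by 10.4, $\bigcap_{e\in F_{\min}}H_e=c_{X_{\min}}$, a cell of dimension $d-\operatorname{rank}N_{X_{\min}}=0$, i.e. a point. This proves Theorem 7.1(ii). $\square$

## 11. Realizable localizations and the sharp ranges

**Step 11.1 (proof of Theorem 7.1(iii)).** Let $\mathcal L=\mathcal L(\mathscr A)$ with (1)–(4). By Section 7, (3′) holds with $N_p$ the OM of a linear arrangement, and for $X=X_p$ Step 8.3 gives $N_X=\mathcal L|_{E_p}=N_p$. So all localizations are realizable.

Conversely, let all $N_X$ be realizable, and take $\mathscr A$ from Step 10.9. By Section 7 there is a homeomorphism $C(N_X)\cong\mathbb R^{d-k}$ carrying the $H_e^{N_X}$ to linear hyperplanes. So the charts of (3′) become charts $U_p\to\mathbb R^k\times\mathbb R^{d-k}$ as required in (3). And (4) is (4′) for $Y=\mathbb R^d$. So $\mathscr A$ is a pseudoarrangement satisfying (1), (2), (3), (4′), (5). $\square$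

**Step 11.2 (proof of Corollary 7.2).** *Forward half.* On a flat of dimension $\le1$, (4′) is automatic: nonempty proper traces on a line are points, and two points are equal or disjoint; a point has no nonempty proper traces. For $d\le2$ the only flat of dimension $2$ is $\mathbb R^2$ itself, where (4′) is (4). So (4) implies (4′) if $d\le2$, and Theorem 7.1(i) gives the forward half under (5). For $d\le1$, (5) holds unless $d=1$ and $E=\emptyset$, when $\mathcal L$ is the trivial FAOM on $\emptyset$; so the forward half holds for all $\mathscr A$. It fails for $d\ge2$ by Section 4, and under (5) for $d\ge3$ by Section 5.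

*Converse half.* Let $\mathcal L$ have rank $\le2$. Every $X\in\mathcal L$ is above a minimal $X_0$, and $z(X)\subseteq z(X_0)$, so $N_X=N_{X_0}|_{z(X)}$ has rank $\le2$. OMs of rank $\le2$ are realizable: rank $0$ is empty, rank $1$ is $\{0,\pm V\}$, and in rank $2$, by (O4), it suffices to draw lines through the origin of the plane in the cyclic order of the cocircuits, one for each antipodal pair, with the sides given by the signs on the half circles. So Theorem 7.1(iii) applies. In every rank $\ge3$ the converse half fails by Section 6. $\square$
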